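# Division rings that are algebraic over a subfield on one side only

## 1. Coefficients that are algebraic over the center

Throughout, $D$ is a division ring with center $Z$, and a *subfield* of $D$ is a commutative division subring, not necessarily central. If $K$ is a subfield, then $D$ is a vector space over $K$ in two ways, on the left and on the right, and "algebraic over $K$" splits accordingly.

**Definition.** An element $a\in D$ is *right algebraic* over $K$ if $a_0+aa_1+\cdots+a^na_n=0$ for some $a_0,\dots,a_n\in K$, not all zero. It is *left algebraic* over $K$ if $a_0+a_1a+\cdots+a_na^n=0$ for some $a_0,\dots,a_n\in K$, not all zero. The division ring $D$ is right (left) algebraic over $K$ if all its elements are. The least possible degree of a nontrivial relation is the degree of $a$ on that side.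

We may divide a right relation, on the right, by its top nonzero coefficient. So $a$ is right algebraic over $K$ exactly when
$$a^n=\sum_{j<n}a^j\kappa_j\qquad\text{for some } n\ge 1,\ \kappa_j\in K. \tag{1}$$
Then $\sum_{j<n}a^jK$ is stable under left multiplication by $a$, so it contains all powers of $a$. Conversely, if all powers of $a$ lie in one finite-dimensional right $K$-space, they are linearly dependent. Hence $a$ is right algebraic over $K$ if and only if all its powers lie in a single finite-dimensional right $K$-subspace of $D$. The same holds with left in place of right. We use this criterion constantly. Passing to the opposite ring exchanges left and right and leaves the commutative ring $K$ unchanged.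

Example: in the quaternions $\mathbb H$ with $K=\mathbb R(i)\cong\mathbb C$, every $a$ satisfies $a^2-(a+\bar a)a+a\bar a=0$. The coefficients are real, hence central, so this is at once a left relation and a right relation.

The problem we treat comes from Bui Xuan Hai, Vu Mai Trang and Mai Hoang Bien, "A note On subgroups in a division ring that are left algebraic over a division subring", arXiv:1808.08452 (2018). For noncommutative division subrings $K$ there are examples of $D$ left algebraic but not right algebraic over $K$. The problem asks about commutative $K$: *if $K$ is a subfield and $D$ is right algebraic over $K$, must $D$ be left algebraic over $K$?*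

If $K\subset Z$, the two notions coincide. The next case is almost as easy.

**Proposition 1.1.** Suppose $Z\subset K$ and every element of $K$ is algebraic over $Z$. If $D$ is right algebraic over $K$, then every element of $D$ is algebraic over $Z$. In particular $D$ is left algebraic over $K$.

**Proof.** Let $a$ satisfy (1). The field $P=Z(\kappa_0,\dots,\kappa_{n-1})\subset K$ is finite over $Z$. Put $V=\sum_{j<n}a^jP$. Then $aV\subset V$, because $a^np=\sum_{j<n}a^j\kappa_jp\in V$ for $p\in P$. So $V$ contains all powers of $a$, and $\dim_ZV<\infty$. Hence the powers of $a$ are linearly dependent over $Z$. A relation with central coefficients can be read from either side. $\square$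

What changes in general? The proof used $\dim_Z V<\infty$ to forget sides. If the $\kappa_j$ are transcendental over $Z$, then $V$ is only finite-dimensional over $P$ *on the right*, and nothing bounds its span $KV$ on the left. These notes prove the following three statements.

**Theorem 1.** Let $F$ be any field. There are a division ring $D$ with $F$ in its center, a subfield $K\subset D$ and an element $y\in D$ such that $D$ is right algebraic over $K$, but $y$ is not left algebraic over $K$. Moreover $y$ is right algebraic over $K$ of degree $2$, and $K$ may be taken to be a maximal subfield of $D$.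

**Theorem 2.** Let $K$ be a subfield of $D$ with $D$ right algebraic over $K$.
(i) For every $a\in D$ there is $s\in D^\times$ such that $sas^{-1}$ is left algebraic over $K$.
(ii) $D$ is left algebraic over $K$ if and only if $dxd^{-1}$ is left algebraic over $K$ for all $x\in K$ and $d\in D^\times$.

**Theorem 3.** Let $K$ be a subfield of $D$ with $\operatorname{tr.deg}_Z KZ<\infty$, where $KZ$ is the subfield generated by $K$ and $Z$. Then $D$ is right algebraic over $K$ if and only if it is left algebraic over $K$. By Theorem 1, "finite" cannot be replaced by "countable".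

So the answer to the question is no. We begin with Theorem 2(ii), which shows exactly what blocks the argument of Proposition 1.1.

## 2. Carrying coefficients from right to left

Let $D$ be right algebraic over $K$, let $a\ne0$ satisfy (1), and let $R\subset K$ be the subring generated by $\kappa_0,\dots,\kappa_{n-1}$. As before, $a^r\in\sum_{j<n}a^jR$ for all $r$. The sensible thing to try is to enclose each $a^jR$ in a finite-dimensional *left* $K$-space. For that, the elements $\kappa_i$ have to cross $a^j$.

**Proof of Theorem 2(ii).** "Only if" is trivial. Assume the condition on conjugates and let $a\in D$. We may take $a\neq 0$, and we keep the notation just introduced.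

**Step 1.** *This step encloses $dR$ in a finite-dimensional left $K$-space, for $d=a^j$.* By hypothesis $d\kappa_id^{-1}$ is left algebraic over $K$. So there are $n_i\ge1$ and $k_{iq}\in K$ with $(d\kappa_id^{-1})^{n_i}=\sum_{q<n_i}k_{iq}(d\kappa_id^{-1})^q$, that is,
$$d\kappa_i^{n_i}=\sum_{q<n_i}k_{iq}\,d\,\kappa_i^q .$$
Let $U_j$ be the left $K$-span of the finitely many elements $d\,\kappa_0^{q_0}\cdots\kappa_{n-1}^{q_{n-1}}$ with $0\le q_i<n_i$. The $\kappa_i$ commute with each other. So if right multiplication by $\kappa_i$ raises the exponent $q_i$ to $n_i$, we can move $\kappa_i^{n_i}$ next to $d$ and rewrite it by the displayed formula. Hence $U_j\kappa_i\subset U_j$ for all $i$. Since $d\in U_j$, we get $a^jR=dR\subset U_j$.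

**Step 2.** *This step concludes.* For every $r$ we have $a^r\in\sum_{j<n}a^jR\subset\sum_{j<n}U_j$, a finite-dimensional left $K$-space. So $a$ is left algebraic over $K$. $\square$

This is the exact point at which the approach stops. It needs $dxd^{-1}$ to be left algebraic over $K$ for $x\in K$, and the hypothesis only says that this element is right algebraic over $K$. In Proposition 1.1 the condition holds because $dxd^{-1}$ is algebraic over $Z$ along with $x$.

One more tool lets us enlarge $K$. A *maximal subfield* is a subfield contained in no larger one. By Zorn's lemma every subfield lies in a maximal one. If $L$ is maximal and $c$ commutes with $L$, then $L(c)$ is a subfield, so $c\in L$. Thus $C_D(L)=L$ for the centralizer, and in particular $Z\subset L$. In $\mathbb H$, for instance, $\mathbb R(i)$ is maximal.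

**Lemma 2.1.** Let $D$ be right algebraic over the subfield $K$, and let $L\supset K$ be a maximal subfield. Then $L$ is algebraic over $K$, and $b\in D$ is left algebraic over $L$ if and only if it is left algebraic over $K$.

**Proof.** An element of $L$ commutes with $K$, so its right relation over $K$ is an ordinary polynomial relation. Thus $L/K$ is algebraic. Now let $b$ be left algebraic over $L$, say $b^n=\sum_{i<n}l_ib^i$ with $n\geq 1$, $l_i\in L$. The field $K'=K(l_0,\dots,l_{n-1})$ is finite over $K$. The space $\sum_{i<n}K'b^i$ is stable under right multiplication by $b$, so it contains all powers of $b$. It is finite-dimensional over $K$ on the left, so $b$ is left algebraic over $K$. The converse holds because $K\subset L$. $\square$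

## 3. Finite transcendence degree

If $x$ lies in a field of finite transcendence degree over $Z$, the missing left relation for $dxd^{-1}$ can be found by counting transcendence degrees.

**Proof of Theorem 3** (the equivalence)**.** By passing to the opposite ring, it suffices to assume that $D$ is right algebraic over $K$ and to prove that it is left algebraic. Let $L\supset K$ be a maximal subfield. Then $Z\subset L$, and $L$ is algebraic over $K$ by Lemma 2.1, so $m:=\operatorname{tr.deg}_ZL=\operatorname{tr.deg}_ZKZ<\infty$. Also $D$ is right algebraic over $L$. By Lemma 2.1 it is enough that $D$ be left algebraic over $L$. By Theorem 2(ii), applied to $L$, it is enough to find, for $x\in L$ and $d\in D^\times$, a nontrivial relation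
$$\sum_jf_j\,d\,x^j=0,\qquad f_j\in L. \tag{2}$$

**Step 1.** *This step builds a finite-dimensional space on which a transcendence basis acts from the left.* Let $x_1,\dots,x_m$ be a transcendence basis of $L/Z$ and $P_0=Z(x_1,\dots,x_m)$. Each $d^{-1}x_id$ is right algebraic over $L$, so there are $n_i\ge1$ and $l_{iq}\in L$ with
$$x_i^{n_i}d=\sum_{q<n_i}x_i^q\,d\,l_{iq}.$$
Let $P\subset L$ be the field generated over $P_0$ by $x$ and all $l_{iq}$. Since $P_0\subset P\subset L$, its transcendence degree over $Z$ is $m$. Put
$$V=\sum_{q_1<n_1,\dots,q_m<n_m}x_1^{q_1}\cdots x_m^{q_m}\,d\,P .$$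
This is a finite-dimensional right $P$-space. As in Step 1 of Section 2, the $x_i$ commute with each other, so $x_iV\subset V$.

**Step 2.** *This step extends the left action to all of $P_0$.* A nonzero $f\in Z[x_1,\dots,x_m]$ maps $V$ to $V$ by left multiplication. The map is right $P$-linear, and it is injective because $D$ is a division ring. So it is bijective, $f^{-1}V=V$, and $P_0V\subset V$.

**Step 3.** *This step compares the left and right actions inside one commutative algebra.* Let $\mathcal A$ be the image of $P_0\otimes_ZP$ in $\operatorname{End}_P(V)$ under $(f\otimes g)v=fvg$. This is well defined because $Z$ is central, and it is a ring homomorphism because $P$ is commutative. So $\mathcal A$ is a commutative algebra, finite-dimensional over $P$, and nonzero since $0\ne d\in V$. For brevity write $f\otimes g$ also for its image in $\mathcal A$.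

Let $\mathfrak m$ be a maximal ideal of $\mathcal A$. The field $\mathcal A/\mathfrak m$ is finite over the image of $1\otimes P$, a copy of $P$, so its transcendence degree over $Z$ is $m$. It also contains the image of $P_0\otimes1$, a copy of $P_0$, whose transcendence degree over $Z$ is $m$ as well. Since $m$ is finite, $\mathcal A/\mathfrak m$ is algebraic over this copy of $P_0$. Hence there is a nonzero $f_{\mathfrak m}\in P_0[T]$ with $f_{\mathfrak m}(1\otimes x)\in\mathfrak m$, where a coefficient $f\in P_0$ is read as $f\otimes1$.

**Step 4.** *This step removes the maximal ideals.* The ring $\mathcal A$ is Artinian, so it has finitely many maximal ideals, and their intersection is nilpotent. Hence some power $f$ of $\prod_{\mathfrak m}f_{\mathfrak m}$ satisfies $f(1\otimes x)=0$ in $\mathcal A$, and $f\ne0$ because $P_0[T]$ is a domain. Write $f=\sum_jf_jT^j$ and apply $f(1\otimes x)=0$ to $d\in V$. The result is $\sum_jf_jdx^j=0$ with $f_j\in P_0\subset L$ not all zero. This is (2). $\square$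

Finiteness of $m$ enters twice: $V$ must be finite-dimensional, and a subfield of equal transcendence degree must have an algebraic extension above it. The second fails for infinite degree: $F(x_1,x_2,\dots)$ is not algebraic over $F(x_2,x_3,\dots)$. A counterexample therefore needs infinitely many independent elements.

## 4. Two terms in $1+u$, three terms in its inverse

We first break the symmetry for one element. Let $L=F(x_0,x_1,x_2)$, with indices mod $3$, and let $\sigma$ be the automorphism of $L$ over $F$ with $\sigma(x_j)=x_{j-1}$. Let $E$ be the ring of skew Laurent series $\sum_{k\ge k_0}c_ku^k$, $c_k\in L$, with $uc=\sigma(c)u$. It is a division ring: a nonzero series is $cu^k(1-r)$ with $c\in L^\times$ and $r$ of positive order, and $1-r$ is inverted by the geometric series. We have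
$$u^{-1}x_ju=x_{j+1},\qquad x_ju=ux_{j+1},\qquad ux_j=x_{j-1}u .$$
Since $\sigma^3=1$, the element $u^3$ is central. The series in $u^3$ with coefficients in $L$ form a field $N$, and $uN=Nu$, so $E=N\oplus uN\oplus u^2N=N\oplus Nu\oplus Nu^2$.

Now put
$$d=1+u,\qquad M=F(x_0,x_1),\qquad K=dMd^{-1},\qquad y=x_0 .$$

*On the right.* We have $yd=x_0+ux_1$: moving $y$ through the two terms of $d$ produces the two conjugates $x_0,x_1$, and both lie in $M$. So
$$y^2d-yd(x_0+x_1)+dx_0x_1=(x_0^2+ux_1^2)-(x_0^2+x_0x_1+ux_1x_0+ux_1^2)+(x_0x_1+ux_0x_1)=0 .$$
Multiplying by $d^{-1}$ on the right gives a relation of degree $2$ with right coefficients in $dMd^{-1}=K$.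

*On the left.* A relation $\sum_j(dm_jd^{-1})y^j=0$ with $m_j\in M$ means $\sum_jm_jd^{-1}y^j=0$. But
$$(1+u)^{-1}=(1+u^3)^{-1}(1-u+u^2)$$
has *three* terms, and $u^3$ is central. So the relation reads $\sum_jm_j\left(x_0^j-x_2^ju+x_1^ju^2\right)=0$. Comparing the coefficients of $u$ gives $\sum_jm_jx_2^j=0$. The third conjugate $x_2$ is transcendental over $M=F(x_0,x_1)$, so all $m_j=0$. Hence $y$ is right algebraic but not left algebraic over $K$.

*What is still missing.* The ring $E$ is not right algebraic over $K$. The bad element is $x_2$: a relation $\sum_jx_2^jd\,m_j=0$ reads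
$$\sum_jx_2^jm_j+u\sum_jx_0^jm_j=0,$$
and already the first sum forces all $m_j=0$. Enlarging $M$ to $L$ does not help. Then $x_2$ becomes right algebraic, but $y$ becomes left algebraic, because the coefficients $m_j\in L$ of $(T-x_0)(T-x_1)(T-x_2)$ satisfy $\sum_jm_jd^{-1}y^j=0$.

The way out is to treat $x_2$ in a larger ring the way we treated $x_0$. We rename $x_2$ as $x_{20}$, introduce two companions $x_{21},x_{22}$, and add a new element $v_2$ that rotates $x_{20},x_{21},x_{22}$ and commutes with $x_0$ and $x_1$. We replace $d$ by $(1+u)(1+v_2)$ and enlarge $M$ by $x_{20},x_{21}$ but not by $x_{22}$. Since $v_2$ commutes with the old $M$, the field $K$ only grows. Now $x_{22}$ is bad, and we repeat. In the limit every element has been repaired, while at every finite stage one conjugate of $y$ is still transcendental. The next sections carry this out.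

## 5. A group that rotates branches of a ternary tree

Let $\Gamma_0=\langle x\rangle\cong\mathbb Z$ and $\Gamma_{n+1}=\Gamma_n^3\rtimes\langle u\rangle$, with $u$ of infinite order. Coordinates are indexed by $0,1,2$ mod $3$. Write $g^{[j]}\in\Gamma_n^3$ for the element with $g$ in coordinate $j$ and $1$ elsewhere, and let
$$u^{-1}g^{[j]}u=g^{[j+1]} .$$
So $u^3$ is central in $\Gamma_{n+1}$. In $\Gamma_n$ define $x_w$ for words $w\in\{0,1,2\}^n$ and $u_\nu$ for words $\nu$ with $|\nu|<n$, recursively:
$$x_\emptyset=x\in\Gamma_0,\quad x_{jw'}=(x_{w'})^{[j]};\qquad u_\emptyset=u,\quad u_{j\nu'}=(u_{\nu'})^{[j]} .$$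
For example, $\Gamma_1=\mathbb Z^3\rtimes\mathbb Z$ is generated by $x_0,x_1,x_2$ and $u$ with $u^{-1}x_ju=x_{j+1}$, as in Section 4. In $\Gamma_2$ there are nine elements $x_{jk}$, the element $u_{(j)}$ rotates $x_{j0},x_{j1},x_{j2}$, and $u$ permutes the three copies of $\Gamma_1$. Think of $x_w$ as sitting at a leaf of a ternary tree and of $u_\nu$ as rotating the three branches at the node $\nu$.

**The limit group.** Define $\iota_n:\Gamma_n\to\Gamma_{n+1}$ by
$$\iota_0(x)=x^{[0]},\qquad \iota_{n+1}(g^{[j]})=(\iota_ng)^{[j]},\qquad \iota_{n+1}(u)=u .$$
These are well defined, since $\iota_n$ applied in each coordinate commutes with rotating coordinates, and by induction they are injective. Let $\Gamma$ be the direct limit, and regard $\Gamma_n\subset\Gamma_{n+1}\subset\Gamma$. By induction,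
$$\iota_n(x_w)=x_{w0},\qquad \iota_n(u_\nu)=u_\nu ;$$
for instance $\iota_{n+1}(x_{jw'})=(\iota_nx_{w'})^{[j]}=(x_{w'0})^{[j]}=x_{jw'0}$. So in $\Gamma$ we index $x_w$ by infinite words $w=w_1w_2\dots$ with finitely many nonzero letters, and $x_w\in\Gamma_n$ if $w_k=0$ for all $k>n$. The $u_\nu$ are indexed by all finite words.

**The abelian subgroup.** Let $A_0=\Gamma_0$ and $A_{n+1}=A_n^3\times\langle u^3\rangle\subset\Gamma_{n+1}$. The product is direct because $u^3$ is central and $\langle u^3\rangle\cap\Gamma_n^3=1$. By induction:

- $A_n$ is normal in $\Gamma_n$ of finite index: $A_n^3$ is normal in $\Gamma_n^3$ and stable under rotation, $u^3$ is central, and $[\Gamma_{n+1}:A_{n+1}]=3[\Gamma_n:A_n]^3$;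
- $A_n$ is free abelian with basis $\{x_w:|w|=n\}\cup\{u_\nu^3:|\nu|<n\}$: the three copies of the basis of $A_n$ give the words of positive length at the next level, and the factor $\langle u^3\rangle$ adds $u_\emptyset^3$;
- $\iota_n$ maps this basis into the basis of $A_{n+1}$.

Hence $A=\bigcup_nA_n$ is a normal abelian subgroup of $\Gamma$, free abelian on all $x_w$ and all $u_\nu^3$.

**The spine.** For $l\ge1$ let $v_l=u_{2^{l-1}}$, where $2^{l-1}$ denotes the word of $l-1$ letters $2$. So $v_1=u$, and $v_l\in\Gamma_n$ for $n\ge l$.

**Lemma 5.1.** (a) $v_l^{-1}x_wv_l=x_{w'}$, where $w'=w$ unless $w_1=\dots=w_{l-1}=2$; in that case $w'$ arises from $w$ by replacing $w_l$ with $w_l+1$ mod $3$. (b) $v_l^{-1}u_\nu^3v_l=u_{\nu'}^3$, where $\nu'=\nu$ unless $|\nu|\ge l$ and $\nu_1=\dots=\nu_{l-1}=2$; in that case $\nu'$ arises from $\nu$ by replacing $\nu_l$ with $\nu_l+1$ mod $3$.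

**Proof.** We prove this inside $\Gamma_n$ for all $n\ge l$ by induction on $l$. For $l=1$ we have $v_1=u$, and the statement is the definition of the semidirect product together with $u^{-1}u_\emptyset^3u=u_\emptyset^3$. For $l>1$ we have $v_l=(v_{l-1})^{[2]}$. It commutes with everything in coordinates $0$ and $1$ and with the central element $u_\emptyset^3$, as claimed. On coordinate $2$, that is, on $x_{2w''}=(x_{w''})^{[2]}$ and $u_{2\nu''}^3=(u_{\nu''}^3)^{[2]}$, the claim is the one for $l-1$. $\square$

In words: $v_l$ touches only position $l$, and only if all earlier letters are $2$. In particular $v_l$ commutes with $u_\nu^3$ whenever $l>|\nu|$.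

## 6. The division ring of fractions

**Step 1.** *This step shows that $F\Gamma_n$ is a domain.* Suppose $H$ is normal in $G$ and $G/H$ is infinite cyclic, generated by $gH$. Then $FG=\bigoplus_kFH\,g^k$, and $(hg^k)(h'g^l)=h(g^kh'g^{-k})g^{k+l}$. If $FH$ is a domain, the product of the top terms of two nonzero elements is nonzero, so $FG$ is a domain. Each $\Gamma_n$ is reached from the trivial group by finitely many such extensions. Indeed, if this holds for $\Gamma_n$, it holds for $\Gamma_n^3$, one coordinate after another, and then for $\Gamma_n^3\rtimes\langle u\rangle$.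

**Step 2.** *This step inverts $S_n=FA_n\setminus\{0\}$.* Recall: if $R$ is a domain, $S\subset R\setminus\{0\}$ is multiplicatively closed with $1\in S$, and for all $r\in R$, $s\in S$ there are $r'\in R$, $s'\in S$ with $rs'=sr'$ (the right Ore condition), then there is a domain $RS^{-1}\supset R$ in which every $s\in S$ is invertible. Its elements are all of the form $rs^{-1}$, and finitely many of them have a common denominator.

Let $T_n$ be a finite transversal of $A_n$ in $\Gamma_n$. Given $s\in S_n$ and $r=\sum_{t\in T_n}ta_t$ with $a_t\in FA_n$, put $s'=\prod_{t\in T_n}t^{-1}st$. This is a nonzero element of the commutative domain $FA_n$, since $A_n$ is normal. For each $t$ write $s'=(t^{-1}st)s''_t$. Then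
$$rs'=\sum_tt\,a_t(t^{-1}st)s''_t=\sum_tt(t^{-1}st)\,a_ts''_t=s\sum_tta_ts''_t .$$
So the right Ore condition holds, and we set $E_n=F\Gamma_nS_n^{-1}$ and $Q_n=\operatorname{Frac}(FA_n)\subset E_n$.

**Step 3.** *This step shows that $E_n$ is a division ring.* Since $rs^{-1}=\sum_tta_ts^{-1}$, we have $E_n=\sum_ttQ_n$. The sum is direct: clearing a common denominator in $\sum_ttq_t=0$ gives a relation $\sum_tta_t=0$ in $F\Gamma_n$. Conjugation by $t$ preserves $FA_n$, hence $Q_n$, so $tQ_n=Q_nt$. Thus
$$E_n=\bigoplus_{t\in T_n}tQ_n=\bigoplus_{t\in T_n}Q_nt .$$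
Left multiplication by a nonzero element of $E_n$ is right $Q_n$-linear, and injective because $E_n$ is a domain. The right $Q_n$-dimension of $E_n$ is finite, so this map is bijective. Hence $E_n$ is a division ring.

**Step 4.** *This step passes to the limit.* Since $S_n\subset S_{n+1}$, the inclusion $F\Gamma_n\subset F\Gamma_{n+1}$ extends to $E_n\to E_{n+1}$, which is injective because $E_n$ is a division ring. Put
$$D=\bigcup_nE_n,\qquad Q=\bigcup_nQ_n=\operatorname{Frac}(FA).$$
Then $D$ is a division ring with $F$ in its center, and $Q$ is a subfield.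

**Lemma 6.1.** Elements of $\Gamma$ in pairwise distinct cosets of $A$ are left linearly independent over $Q$.

**Proof.** Let $\sum_iq_ig_i=0$ be a relation. Choose $N$ with $q_i\in Q_N$ and $g_i\in\Gamma_N$ for all $i$. Since $A_N\subset A$, the $g_i$ lie in distinct cosets of $A_N$, so $g_i=a_it_i$ with $a_i\in A_N$ and distinct $t_i\in T_N$. From $\sum_iq_ia_it_i=0$ we get $q_ia_i=0$, so $q_i=0$. $\square$

## 7. A subfield assembled from conjugates

For $i\ge0$ let
$$B_i=\{b\in A:\ bv_l=v_lb\text{ for all }l>i\},\qquad M_i=\operatorname{Frac}(FB_i)\subset Q .$$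
By Lemma 5.1,
$$x_w\in B_i\iff w\text{ does not begin with }2^i;\qquad u_\nu^3\in B_i\ \text{ if }|\nu|\le i . \tag{3}$$
For the first part: if $w$ begins with $2^i$, then $v_{i+1}$ moves $x_w$. Otherwise, for $l>i$ the first $l-1\ge i$ letters of $w$ are not all $2$, so $v_l$ fixes $x_w$. For $i=1$ and the words with $w_2=w_3=\dots=0$ we recover Section 4: $B_1$ contains $x_{00\dots}$ and $x_{10\dots}$ but not $x_{20\dots}$.

Let
$$d_i=(1+v_1)(1+v_2)\cdots(1+v_i)\in D^\times,\qquad K_i=d_iM_id_i^{-1},\qquad K=\bigcup_iK_i ;$$
here $1+v_l\neq0$ because $1$ and $v_l$ are distinct elements of $\Gamma$. *We check that $K$ is a subfield.* By definition $v_{i+1}$ commutes with $B_i$, so $1+v_{i+1}$ commutes with $M_i$. Also $M_i\subset M_{i+1}$. Therefore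
$$K_i=d_iM_id_i^{-1}=d_i(1+v_{i+1})M_i(1+v_{i+1})^{-1}d_i^{-1}=d_{i+1}M_id_{i+1}^{-1}\subset K_{i+1}.$$
So $K$ is an increasing union of subfields, hence a subfield.

## 8. $D$ is right algebraic over $K$

For $S=\{l_1<\dots<l_k\}\subset\{1,\dots,i\}$ put $v_S=v_{l_1}\cdots v_{l_k}$. Multiplying out, $d_i=\sum_{S\subset\{1,\dots,i\}}v_S$.

**Step 1.** *This step shows that the conjugates produced by the terms of $d_{n+1}$ stay in $M_{n+1}$.* The claim is: for every $S\subset\{1,\dots,n+1\}$,
$$v_S^{-1}A_nv_S\subset B_{n+1}. \tag{4}$$
It suffices to check the basis of $A_n$. First let $x_w\in A_n$, so $w_k=0$ for $k>n$. Conjugation by $v_S$ is conjugation by $v_{l_1}$, then by $v_{l_2}$, and so on, so $v_S^{-1}x_wv_S=x_{w'}$ for some $w'$ by Lemma 5.1. The letter in position $n+1$ starts as $0$. Only $v_{n+1}$ can change it, and $v_{n+1}$ occurs at most once in $v_S$. So $w'_{n+1}\in\{0,1\}$, the word $w'$ does not begin with $2^{n+1}$, and $x_{w'}\in B_{n+1}$ by (3). Next let $u_\nu^3\in A_n$, so $|\nu|<n$. Then $v_S^{-1}u_\nu^3v_S=u_{\nu'}^3$ with $|\nu'|=|\nu|<n$, and this lies in $B_{n+1}$ by (3).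

**Step 2.** *This step produces the right relations.* Let $a\in D$, say $a\in E_n$, and put $i=n+1$. By (4), $v_S^{-1}Q_nv_S\subset M_i$ for all $S\subset\{1,\dots,i\}$. So
$$E_nd_i\subset\sum_{t,S}tQ_nv_S=\sum_{t,S}tv_S\left(v_S^{-1}Q_nv_S\right)\subset\sum_{t\in T_n,\ S\subset\{1,\dots,i\}}tv_SM_i ,$$
a finite-dimensional right $M_i$-space. It contains $a^kd_i$ for all $k\ge0$. Hence there are $m_0,\dots,m_r\in M_i$, not all zero, with $\sum_ka^kd_im_k=0$. Multiplying on the right by $d_i^{-1}$ gives
$$\sum_ka^k\kappa_k=0,\qquad \kappa_k=d_im_kd_i^{-1}\in K_i\subset K,\ \text{not all zero}.$$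
So $D$ is right algebraic over $K$.

## 9. $x_{000\dots}$ is not left algebraic over $K$

Let $y=x_{0^\infty}$. Suppose $\sum_j\kappa_jy^j=0$ with $\kappa_j\in K$ not all zero. All $\kappa_j$ lie in one $K_i$ with $i\ge1$, so $\kappa_j=d_im_jd_i^{-1}$ with $m_j\in M_i$ not all zero, and
$$\sum_jm_jd_i^{-1}y^j=0. \tag{5}$$

**Step 1.** *This step expands $d_i^{-1}$ with coefficients from $Q$ on the left.* We have $(1+v_l)^{-1}=c_l^{-1}(1-v_l+v_l^2)$ with $c_l=1+v_l^3$. Here $v_l^3=u_{2^{l-1}}^3$ is a basis element of $A$, so $0\ne c_l\in FA$. By Lemma 5.1(b), $v_l^3$ commutes with $v_{l'}$ for $l'>l$, because its word has length $l-1<l'$. In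
$$d_i^{-1}=c_i^{-1}(1-v_i+v_i^2)\,c_{i-1}^{-1}(1-v_{i-1}+v_{i-1}^2)\cdots c_1^{-1}(1-v_1+v_1^2)$$
each $c_l^{-1}$ has only powers of $v_{l'}$ with $l'>l$, and other $c$'s, to its left, so it can be moved to the front. With $c=\prod_{l\le i}c_l^{-1}\in Q^\times$ we obtain
$$d_i^{-1}=c\sum_{\varepsilon\in\{0,1,2\}^i}\pm v_\varepsilon,\qquad v_\varepsilon=v_i^{\varepsilon_i}\cdots v_1^{\varepsilon_1}.$$
Since $v_\varepsilon y^j=(v_\varepsilon yv_\varepsilon^{-1})^jv_\varepsilon$, relation (5) becomes
$$\sum_\varepsilon\pm p_\varepsilon v_\varepsilon=0,\qquad p_\varepsilon=c\sum_jm_j\,(v_\varepsilon yv_\varepsilon^{-1})^j\in Q . \tag{6}$$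

**Step 2.** *This step isolates the term $\varepsilon=\mathbf 1=(1,\dots,1)$.* By Lemma 5.1, $x_w\mapsto v_lx_wv_l^{-1}$ replaces $w_l$ by $w_l-1$ mod $3$ if $w_1=\dots=w_{l-1}=2$, and fixes $x_w$ otherwise. In $v_\varepsilon yv_\varepsilon^{-1}$ we conjugate first by $v_1^{\varepsilon_1}$, then by $v_2^{\varepsilon_2}$, and so on. For $\varepsilon=\mathbf 1$ the words run through $0^\infty\to20^\infty\to220^\infty\to\cdots$, because each step opens the way for the next. So
$$v_{\mathbf 1}yv_{\mathbf 1}^{-1}=z:=x_{2^i0^\infty}.$$
For general $\varepsilon$, position $l\le i$ is touched only by $v_l^{\varepsilon_l}$, so its final letter is $0$ or $-\varepsilon_l$ mod $3$. If $v_\varepsilon yv_\varepsilon^{-1}=z$, all these letters are $2$, so $-\varepsilon_l\equiv2$ and $\varepsilon_l=1$ for all $l$. That is, $\varepsilon=\mathbf 1$.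

Now suppose $v_\varepsilon\in Av_{\mathbf 1}$. Since $v_{\mathbf 1}yv_{\mathbf 1}^{-1}$ lies in $A$ and $A$ is abelian, $v_\varepsilon yv_\varepsilon^{-1}=v_{\mathbf 1}yv_{\mathbf 1}^{-1}=z$, so $\varepsilon=\mathbf 1$. Thus $v_{\mathbf 1}$ is the only $v_\varepsilon$ in its coset of $A$. In (6), collect the terms of each other coset on one representative, with a coefficient in $Q$. Lemma 6.1 then gives $p_{\mathbf 1}=0$. As $c\ne0$, this says
$$\sum_jm_jz^j=0. \tag{7}$$

**Step 3.** *This step shows that $z$ is transcendental over $M_i$.* By Lemma 5.1, $v_{i+1}^{-1}z^kv_{i+1}=x_{2^i10^\infty}^k$. For $k\ne0$ this differs from $z^k$, since $x_{2^i10^\infty}$ and $z$ are distinct basis elements of $A$. So $z^k\notin B_i$ for $k\ne0$, and the powers of $z$ lie in distinct cosets of $B_i$ in $A$. Since $FA$ is the direct sum of the $FB_i\,g$ over coset representatives $g$, the powers of $z$ are linearly independent over $FB_i$. Clearing denominators, they are linearly independent over $M_i$. By (7) all $m_j=0$, a contradiction. Hence $y$ is not left algebraic over $K$.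

## 10. Degree two, maximal subfields, countable transcendence degree

**Degree two.** Let $y'=v_1^{-1}yv_1=x_{10^\infty}$. By (3), $y,y'\in B_1$. With $d_1=1+v_1$ we have $yd_1=y+v_1y'$ and $y^2d_1=y^2+v_1y'^2$. The computation of Section 4, with $y,y',v_1$ for $x_0,x_1,u$, gives
$$y^2d_1-yd_1(y+y')+d_1yy'=0 .$$
Multiplying by $d_1^{-1}$ on the right yields a right relation of degree $2$ over $K_1\subset K$. The degree is not $1$, since then $y\in K$, and $y$ would be left algebraic over $K$.

**Maximal subfields.** Let $L\supset K$ be a maximal subfield of $D$. Then $D$ is right algebraic over $L$. By Lemma 2.1, $y$ is not left algebraic over $L$. The right relation of degree $2$ persists, and degree $1$ is again impossible because $y\notin L$. So $K$ may be replaced by $L$, and Theorem 1 is proved.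

**Countable transcendence degree.** The group $A$ is countable, so $K$ is generated as a field over $F$ by the countable set $\bigcup_id_iB_id_i^{-1}$. As $F\subset Z$, this set also generates $KZ$ over $Z$, so $\operatorname{tr.deg}_ZKZ\le\aleph_0$. By the equivalence proved in Section 3 this degree is not finite, so it is exactly $\aleph_0$. The equivalence of Theorem 3 thus fails at transcendence degree $\aleph_0$, and this proves the last sentence of Theorem 3.

The criterion of Theorem 2(ii) is visible here. Since $y\in M_1$, the element $x=d_1yd_1^{-1}$ lies in $K$, and $y=d_1^{-1}xd_1$ is a conjugate of an element of $K$ that is not left algebraic. Conversely, $y$ has the conjugate $d_1yd_1^{-1}\in K$, which is left algebraic for trivial reasons. Theorem 2(i) says that some conjugate always behaves well.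

## 11. Every element has a left algebraic conjugate

**Proof of Theorem 2(i).** Let $D$ be right algebraic over $K$ and $a\in D$.

**Step 1.** *This step reduces to $C_D(K)=K$.* Let $L\supset K$ be a maximal subfield. Then $D$ is right algebraic over $L$, and if $sas^{-1}$ is left algebraic over $L$, it is so over $K$ by Lemma 2.1. So we may assume that $K$ is maximal, and then $C_D(K)=K$.

**Step 2.** *This step turns right relations into module theory.* Let $t$ be an indeterminate that commutes with $D$. Let $D_a$ be $D$ viewed as a right $D[t]$-module: elements of $D$ act by right multiplication, and $v\cdot t=av$. The two actions commute, so this is a module. It is simple, being simple already over $D$. For $d\in D$ and $h=\sum_lh_lt^l\in D[t]$ put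
$$\operatorname{ev}_d(h)=d\cdot h=\sum_la^l\,d\,h_l .$$
Then $\operatorname{ev}_d:D[t]\to D_a$ is a homomorphism of right $D[t]$-modules.

**Step 3.** *This step finds an irreducible polynomial over $K$ that kills something.* A right relation of $a$ over $K$ is a nonzero element of $\ker\operatorname{ev}_1\cap K[t]$. This intersection is an ideal of $K[t]$. Let $p_0$ be its monic generator; it is nonconstant, since $\operatorname{ev}_1$ fixes constants. Write $p_0=qp$ with $p=\sum_lp_lt^l$ monic irreducible in $K[t]$, and let $n=\deg p$. Then $w:=\operatorname{ev}_1(q)\ne0$, because $0\neq q$ has smaller degree than $p_0$. Moreover $\operatorname{ev}_w(p)=(1\cdot q)\cdot p=\operatorname{ev}_1(qp)=0$. Hence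
$$W=\{d\in D:\operatorname{ev}_d(p)=0\}\neq0 .$$

**Step 4.** *This step shows that $\mathfrak r=\{h\in D[t]:\operatorname{ev}_d(h)=0\text{ for all }d\in W\}$ equals $pD[t]$.* The set $\mathfrak r$ is a right ideal containing $p$. It is proper, since $\operatorname{ev}_d(1)=d\neq0$ for $0\ne d\in W$. By division with remainder by a monic polynomial, every nonzero right ideal of $D[t]$ is generated by a monic element of least degree. So $\mathfrak r=gD[t]$ with $g$ monic and nonconstant.

Let $k\in K$. For $d\in W$ we have $\operatorname{ev}_{dk}(p)=\sum_la^ldkp_l=\operatorname{ev}_d(p)k=0$, because $k$ and $p_l$ commute. So $Wk\subset W$. Also $\operatorname{ev}_d(kh)=\sum_la^ldkh_l=\operatorname{ev}_{dk}(h)$, and therefore $k\mathfrak r\subset\mathfrak r$. Thus $kg=gr$ for some $r\in D[t]$. If $k\neq0$, comparing degrees shows that $r$ is constant, and comparing leading coefficients shows that $r=k$. So $kg=gk$ for all $k\in K$, and $g\in C_D(K)[t]=K[t]$. Divide $p$ by $g$ in $K[t]$. Since $p\in gD[t]$, uniqueness of the remainder in $D[t]$ shows that it is $0$. So $g\mid p$ in $K[t]$. As $p$ is irreducible and $g$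 is monic and nonconstant, $g=p$.

**Step 5.** *This step decomposes $N=D[t]/pD[t]$ into copies of $D_a$.* By Step 4 the maps $\operatorname{ev}_d$, $d\in W$, together embed $N$ into a product of copies of $D_a$. As a right $D$-space, $N$ has dimension $n$. Choose finitely many $d\in W$ for which the common kernel of the induced maps $N\to D_a$ has least dimension. If it contained some $v\neq0$, a further $d\in W$ with nonzero value on $v$ would make it strictly smaller. So it is $0$, and $N$ embeds into a finite direct sum of copies of the simple module $D_a$. A submodule of such a sum is again isomorphic to a direct sum of copies of $D_a$. Since $n\ge1$, at least one copy occurs in $N$.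

**Step 6.** *This step reads off a left relation.* In $D_a$ the element $1$ satisfies $1\cdot t=a=1\cdot a$, that is, $1\cdot(t-a)=0$. By Step 5 there is $0\ne v\in N$ with $v(t-a)=0$. Represent $v$ by $h\in D[t]$ with $h\ne0$ and $\deg h<n$. Then
$$h(t-a)=ps'\qquad\text{for some }s'\in D[t],$$
and $s'\ne0$ because $D[t]$ is a domain. Since $n+\deg s'=\deg h+1\le n$, we get $s'=s\in D^\times$.

Consider the additive map $\lambda:D[t]\to D$, $\sum_lf_lt^l\mapsto\sum_lf_la^l$. It kills $D[t](t-a)$, because $ft^l(t-a)=ft^{l+1}-fat^l$ goes to $fa^{l+1}-fa\,a^l=0$. Apply $\lambda$ to $ps=\sum_lp_lst^l=h(t-a)$: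
$$\sum_lp_l\,s\,a^l=0,\qquad\text{so}\qquad \sum_lp_l\,(sas^{-1})^l=0$$
after right multiplication by $s^{-1}$. The coefficients $p_l$ lie in $K$ and are not all zero, so $sas^{-1}$ is left algebraic over $K$. $\square$
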